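# A constructible 3-sphere that has no shelling

## 1. The octahedron, facet by facet and half by half

Take the boundary of the octahedron. Its vertices are two poles $n,s$ and four equatorial points $e_1,e_2,e_3,e_4$ in cyclic order. Its eight triangles are $u_i=n\,e_ie_{i+1}$ (upper) and $l_i=s\,e_ie_{i+1}$ (lower), with $i$ modulo $4$. We build this 2-sphere in two ways.

First we add one triangle at a time, in the order $u_1,u_2,u_3,u_4,l_1,l_2,l_3,l_4$, and record how each new triangle meets what is already there:

| new triangle | meets the earlier ones in |
|---|---|
| $u_2$ | the edge $ne_2$ |
| $u_3$ | the edge $ne_3$ (it meets $u_1$ only in $n$, which is on that edge) |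
| $u_4$ | the edges $ne_4$, $ne_1$ |
| $l_1$ | the edge $e_1e_2$ |
| $l_2$ | the edges $e_2e_3$, $se_2$ |
| $l_3$ | the edges $e_3e_4$, $se_3$ |
| $l_4$ | all three edges |

Each new triangle is attached along a nonempty union of its edges, with no stray vertex. This is a *shelling*.

Second, we work by halves. Let $U=u_1\cup\dots\cup u_4$ and $L=l_1\cup\dots\cup l_4$. The sphere is $U\cup L$, and $U\cap L$ is the equator, a 4-cycle. The half $U$ splits again as $(u_1\cup u_2)\cup(u_3\cup u_4)$, and these two pieces meet in the path $e_1\,n\,e_3$. Each piece is two triangles sharing an edge. The equator is the union of the paths $e_1e_2e_3$ and $e_3e_4e_1$, which meet in two points. So everything is assembled by gluing two finished pieces along a finished piece of one dimension less. This is a *constructible* decomposition. It is organized like a tree: the pieces are built independently and joined later.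

A shelling is a special case of the second procedure, in which one of the two pieces is always a single facet. Can we go back? The sensible first attempt is to concatenate: shell $U$, then list the triangles of $L$ in the order of a shelling of $L$. With $l_1,l_2,l_3,l_4$ this worked. But nothing in the splitting $U\cup L$ tells us which order of $L$ to use. If after $U$ we list $l_1$ and then $l_3$, the triangle $l_3$ meets the earlier ones in the edge $e_3e_4$ together with the isolated point $s=l_1\cap l_3$, and the process breaks. In general, when $C=C_1\cup C_2$ and $F$ is a facet of $C_2$, we need good intersections of $F$ with the earlier facets of $C_2$ *and* with $C_1\cap C_2$ at once. A shelling of $C_2$ by itself controls only the first. For the octahedron we could repair this by choosing the order well. Can it always be repaired, at least for spheres?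

## 2. Shellings, constructible complexes, and the answer

A **polytopal complex** is a finite, nonempty collection $C$ of polytopes (its *faces*) in some $\mathbb R^k$ such that all faces of a polytope of $C$ are in $C$, and the intersection of any two polytopes of $C$ is a face of both. If $d$ is the largest dimension of a face, $C$ is a *$d$-complex*. An inclusion-maximal face is a *facet*, and $C$ is *pure* if all facets have the same dimension. A *$d$-sphere* is a $d$-complex whose underlying space is homeomorphic to $S^d$. A finite abstract simplicial complex is realized as a polytopal complex inside a simplex. We write $|S|$ for the underlying space of $S$, and use the same letter for a simplex and for its vertex set.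

**Definition (shellable).** A pure $d$-complex $C$ is *shellable* if either $d=0$, or its facets can be ordered $F_1,\dots,F_s$ such that for each $2\le j\le s$ the intersection $F_j\cap(F_1\cup\dots\cup F_{j-1})$ is nonempty, pure of dimension $d-1$, and the beginning of a shelling of $\partial F_j$. That is, it equals $G_1\cup\dots\cup G_r$ for some shelling $G_1,\dots,G_t$ of $\partial F_j$ and some $r\le t$.

**Definition (constructible).** A pure $d$-complex $C$ is *constructible* if either $d=0$, or $C$ is a single $d$-polytope with all its faces, or $C=C_1\cup C_2$ where $C_1,C_2$ are constructible $d$-complexes and $C_1\cap C_2$ is a constructible $(d-1)$-complex.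

Every shellable complex is constructible, and all 2-spheres are constructible and shellable. So the question starts in dimension 3. It is asked in Bruno Benedetti, "Collapses, products and LC manifolds", arXiv:0911.4656 (2009): are all constructible spheres shellable? The answer is no.

**Theorem 1.** There is a simplicial $3$-sphere that is constructible but not shellable.

**Theorem 2.** For every $d\ge 3$ there are infinitely many pairwise non-isomorphic simplicial $d$-spheres that are constructible but not shellable.

The proof has two halves. Theorem 8 below says that a shelling of a 3-sphere restricts the knots running through few tetrahedra, and Theorem 9 turns this into a criterion for non-shellability. Then we construct a sphere to which the criterion applies and which is visibly constructible. The guiding picture: a shelling sweeps the sphere *linearly*, while a constructible decomposition may sweep it in a *tree-like* way. Three interlocking trefoil knots can be compatible with a tree that has three legs, but with no linear order.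

## 3. Orderings, links, cones and discs

This section collects the combinatorial lemmas. For simplicial complexes the recursive clause in the definition of shellability disappears.

**Lemma 3.** (i) Every ordering of the facets of the boundary of a simplex is a shelling. (ii) An ordering $F_1,\dots,F_s$ of the facets of a pure simplicial $d$-complex, $d\ge1$, is a shelling if and only if for all $i<j$ there are $k<j$ and $v\in F_j$ with
$$F_i\cap F_j\subseteq F_k\cap F_j=F_j\setminus\{v\}.\tag{1}$$

*Proof.* (i) Induct on the dimension $d\ge1$ of the simplex $\sigma$. If $d=1$ the boundary is 0-dimensional. If $d\ge2$, list the facets as $G_j=\sigma\setminus\{v_j\}$. For $i<j$ we have $G_i\cap G_j=G_j\setminus\{v_i\}$, a facet of $\partial G_j$. So $G_j$ meets the earlier facets in a nonempty union of facets of $\partial G_j$. By induction any ordering of the facets of $\partial G_j$ is a shelling, so we may list these first.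

(ii) By (i) the clause "beginning of a shelling of $\partial F_j$" is automatic once the intersection $F_j\cap(F_1\cup\dots\cup F_{j-1})$ is nonempty and pure of dimension $d-1$. The faces of this intersection are the subsets of the sets $F_i\cap F_j$, $i<j$. It is nonempty and pure of dimension $d-1$ exactly if each $F_i\cap F_j$ (possibly empty) lies in some $(d-1)$-face $F_j\setminus\{v\}$ of the intersection. Being in the intersection means $F_j\setminus\{v\}\subseteq F_k$ for some $k<j$, and then $F_k\cap F_j=F_j\setminus\{v\}$ because $F_k\ne F_j$. $\square$

So for $d=3$, each new tetrahedron of a shelling meets the earlier ones in a nonempty union of triangles.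

**Lemma 4 (links).** Let $F_1,\dots,F_s$ be a shelling of a simplicial $d$-complex, $d\ge2$, and $x$ a vertex. The facets containing $x$, in the induced order and with $x$ deleted, form a shelling of the link $\mathrm{lk}(x)$.

*Proof.* Let $x\in F_i\cap F_j$ with $i<j$, and take $k,v$ as in (1). Since $x\in F_i\cap F_j\subseteq F_j\setminus\{v\}$, we have $v\ne x$, and also $x\in F_k$. Deleting $x$ everywhere gives
$$(F_i\setminus x)\cap(F_j\setminus x)\subseteq(F_k\setminus x)\cap(F_j\setminus x)=(F_j\setminus x)\setminus\{v\}.$$
This is (1) for the pure complex $\mathrm{lk}(x)$, whose dimension is $d-1\ge1$. $\square$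

If $F_1,\dots,F_s$ is a shelling of a 3-complex, then $F_1,\dots,F_j$ is a shelling of $B_j=F_1\cup\dots\cup F_j$. So *the link of any vertex in $B_j$ is a shellable pure 2-complex, and hence connected*, because in a shelling each new facet meets the earlier ones.

**Lemma 5 (cones).** If $C$ is a constructible simplicial complex, so is the cone $y*C$.

*Proof.* Induct on the dimension of $C$, and for fixed dimension on the number of facets. If $\dim C=0$, then $y*C$ is a star of edges, built edge by edge with intersections $\{y\}$. If $C$ is a simplex, so is $y*C$. Otherwise $C=C_1\cup C_2$ as in the definition. The complex $C_1\cap C_2$ has dimension $d-1$, so it contains no $d$-face. Hence every facet of $C$ lies in exactly one of $C_1,C_2$, and each has fewer facets than $C$. So $y*C_1$, $y*C_2$ are constructible by induction on the number of facets, and their intersection $y*(C_1\cap C_2)$ is constructible by induction on the dimension. $\square$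

**Lemma 6.** Paths, cycles, triangulated discs and triangulated 2-spheres are constructible.

*Proof.* A path is built edge by edge, with intersections single points. A cycle is the union of an edge and a path meeting in two points, a 0-complex.

For a disc, induct on the number of triangles. Suppose first that some interior edge has both ends on the boundary. It cuts the disc into two discs meeting in that edge, and both have fewer triangles. Otherwise take a triangle $uvw$ with a boundary edge $uv$. If $w$ is on the boundary, then $uw$ and $vw$ are not interior edges, so they are boundary edges. Then $\partial(uvw)$ is the whole boundary circle, the open triangle is open and closed in the interior of the disc, and the disc is the single triangle. If $w$ is interior, the path $u\,w\,v$ is a properly embedded arc that cuts off exactly the triangle. The rest is a disc with one triangle fewer, meeting the triangle in the path $u\,w\,v$.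

A triangulated 2-sphere is a triangle together with the complementary disc, meeting in a 3-cycle. $\square$

## 4. Closed polygons that run through a few facets

Let $S$ be a simplicial 3-sphere. We first recall why its vertex links are 2-spheres. Since $|S|$ is a 3-manifold, local homology shows that $S$ is pure and that the link of a $k$-simplex has the homology of $S^{2-k}$. So the link of a triangle is two points. The link of an edge is a connected graph in which every vertex has degree 2, hence a circle. The link of a vertex is then a closed surface with the homology of $S^2$, hence $S^2$. In particular $S$ is a PL manifold, and the standard triangle move of PL topology is available.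

**Fact 7 (triangle moves).** Let $K$ be a simple closed polygon in $|S|$, and let $t$ be a triangle, linearly embedded in a simplex of $S$, such that $t\cap K$ is exactly one side of $t$, or exactly two sides. Replacing this side by the other two, or these two sides by the third, is an ambient isotopy of $K$. So it does not change the group $\pi_1(|S|\setminus K)$ of $K$ up to isomorphism.

**Definition (polygon through facets).** Let $G_1,\dots,G_n$ ($n\ge3$, indices cyclic) be distinct facets of $S$, and let $v_k\in G_k\cap G_{k+1}$ be distinct vertices. Let $g_k$ be the barycenter of $G_k$. The *chord* in $G_k$ is $[v_{k-1},g_k]\cup[g_k,v_k]$. The *closed polygon $K$ through these facets and vertices* is the union of the $n$ chords. We call the $v_k$ the vertices of $K$.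

A chord without its ends lies in the interior of its facet, so $K$ is a simple closed curve. The set $K\cap G_k$ is the chord plus possibly some further $v_l$'s, and a facet that is not among the $G_k$ meets $K$ only in some of the $v_l$. Each $v_k$ is the end of exactly two chords, those in $G_k$ and $G_{k+1}$. A *meridian* of $K$ is an element of the fundamental group represented by a small loop around a chord, inside the facet of that chord, joined to the base point by a path.

*Example.* Let $S$ be the boundary of the 4-simplex on $\{1,\dots,5\}$. Take $G_1=2345$, $G_2=1345$, $G_3=1245$ and $v_1=3$, $v_2=1$, $v_3=2$. The chords run $2\to3$, $3\to1$, $1\to2$. In each facet we may flatten the chord $[u,g]\cup[g,v]$ to the edge $[u,v]$ across the triangle $ugv$, by Fact 7. So $K$ is isotopic to the edge cycle $123$. This bounds a triangle of $S$, so $K$ is unknotted with group $\mathbb Z$, generated by one meridian.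

**Definition (local minimum).** Let $F_1,\dots,F_s$ be a shelling and $\tau(F_j)=j$ the position. The facet $G_k$ is a *local minimum* of the cyclic sequence $\tau(G_1),\dots,\tau(G_n)$ if $\tau(G_k)<\tau(G_{k-1})$ and $\tau(G_k)<\tau(G_{k+1})$.

For instance the cyclic sequence $2,3,5,7$ has one local minimum, while $2,5,3,7$ has two. A cyclic sequence of three distinct numbers always has exactly one.

## 5. Local minima bound the number of meridians

**Theorem 8.** Let $S$ be a simplicial 3-sphere with a shelling, let $G_1,\dots,G_n$ ($n\ge3$, cyclically indexed) be distinct facets, let $v_k\in G_k\cap G_{k+1}$ be distinct vertices, and let $K$ be the closed polygon through them. If the cyclic sequence of positions of $G_1,\dots,G_n$ in the shelling has $m$ local minima, then $\pi_1(|S|\setminus K)$ is generated by $m$ meridians of $K$. In particular it is cyclic if $m=1$.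

The natural plan is to follow $\pi_1(B_j\setminus K)$ as $j$ grows, and to show that a new generator is needed only when a local minimum is added. Taken literally, this fails at once. Suppose $F_1=G_1$ and $F_2=G_2$ share a triangle $\Delta$ containing $v_1$. Each $F_i\setminus K$ is a tetrahedron minus a chord (and minus some vertices), with group $\mathbb Z$, as we shall see in Step 5. They meet in $\Delta$ minus some of its vertices, which is convex. By van Kampen's theorem $\pi_1(B_2\setminus K)$ is $\mathbb Z*\mathbb Z$, although $G_2$ is not a local minimum. The two chords touch at $v_1$, but $B_2$ surrounds $v_1$ so poorly that a loop around the first chord cannot be slid past $v_1$ to become a loop around the second.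

The way past this is to add a small ball $N_{v_k}$ around $v_k$ as soon as *both* chords at $v_k$ are present. The loop slides across $v_k$ inside that ball. That adding the ball costs no generator is exactly where the connected links of Lemma 4 enter.

*Proof.* Let $F_1,\dots,F_s$ be the shelling and $B_j=F_1\cup\dots\cup F_j$, with $B_0=\emptyset$.

**Step 1: balls at the vertices of $K$.** This step defines the spaces we follow. For a vertex $v$ of $K$ let $N_v$ be the set of points of $|S|$ whose barycentric coordinate at $v$ is at least $\frac34$. Two coordinates cannot both be $\ge\frac34$, so the $N_v$ are pairwise disjoint, and $N_v$ meets only simplices containing $v$. The map $(t,x)\mapsto(1-\frac t4)v+\frac t4x$ shows that $N_v$ is a cone with apex $v$ and that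
$$N_v\setminus\{v\}\cong(0,1]\times|\mathrm{lk}(v,S)|,\qquad (N_v\cap B_j)\setminus\{v\}\cong(0,1]\times|\mathrm{lk}(v,B_j)|\ \text{ if } v\in B_j.\tag{2}$$
Along a chord ending at $v$, the $v$-coordinate falls from $1$ to $\frac14$ at the barycenter and stays $\le\frac14$ afterwards. On every other chord it is $\le\frac14$. So $K\cap N_v$ consists of two radii of the cone. Except for $v$, they lie in the interiors of the two facets whose chords end at $v$. Put
$$B_j'=B_j\cup\bigcup\{N_{v_k}:\ G_k,G_{k+1}\in\{F_1,\dots,F_j\}\},\qquad E_j=B'_j\setminus K.$$
We say that $N_{v_k}$ is *present* at time $j$ if $G_k,G_{k+1}\in\{F_1,\dots,F_j\}$. At the end $B'_s=|S|$ and $E_s=|S|\setminus K$.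

**Step 2: van Kampen's theorem in the complement of $K$.** This step makes van Kampen's theorem usable for closed pieces minus $K$. Everything so far is polyhedral, so there is a subdivision of $S$ in which $K$, all $F_j$ and all $N_v$ are subcomplexes. After one more barycentric subdivision $K$ is also *full*: a simplex all of whose vertices lie in $K$ lies in $K$. For a subcomplex $Z$ let $Z^K$ be the union of the simplices of $Z$ disjoint from $K$.

Take a point of $Z\setminus K$ in a simplex $\sigma$ of $Z$. By fullness, the vertices of $\sigma$ in $K$ span a simplex of $K$ (or there are none), so the total weight of the point on vertices outside $K$ is positive. Scale the weights on the vertices in $K$ linearly to $0$ and renormalize. The point stays in $\sigma$ and outside $K$, and it ends in a face of $\sigma$ with no vertex in $K$. That face is disjoint from $K$. This is a deformation retraction of $Z\setminus K$ onto $Z^K$. The operation $Z\mapsto Z^K$ commutes with unions and intersections, so van Kampen's theorem for the complexes $Z_1^K,Z_2^K$ gives the following.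

*If $Z_1\setminus K$, $Z_2\setminus K$ and $I=(Z_1\cap Z_2)\setminus K$ are nonempty and connected, then $(Z_1\cup Z_2)\setminus K$ is connected and*
$$\pi_1((Z_1\cup Z_2)\setminus K)\ \text{is generated by the images of}\ \pi_1(Z_1\setminus K)\ \text{and}\ \pi_1(Z_2\setminus K).\tag{3}$$
*If moreover $\pi_1(I)\to\pi_1(Z_2\setminus K)$ is onto, then the image of $\pi_1(Z_1\setminus K)$ alone generates.*

**Step 3: the inductive claim.** This step says what we prove for each $j\geq 1$. *Claim: $E_j$ is connected, and $\pi_1(E_j)$ is generated by $m_j$ meridians, where $m_j$ is the number of local minima $G_k$ with $\tau(G_k)\le j$.* For $j=s$ this is the theorem. We add $F=F_{j+1}$, $j\ge0$. Let $V$ be the set of vertices of $K$ in $F$. For $j\ge1$ let $\Delta=F\cap B_j$, which by Lemma 3 is a nonempty union of triangles of $\partial F$. Since $K$ meets $\partial F$ only in $V$, we have $\Delta\setminus K=\Delta\setminus V$.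

**Step 4: the intersection with the old space is connected.** This provides the connectivity hypothesis of (3). First, $\Delta\setminus V$ is connected: a triangle minus some vertices is connected, and any two triangles of a tetrahedron share an edge. Now let $N_v$ be present at time $j$ with $v\in F$. Both facets whose chords end at $v$ are in $B_j$. Hence $v\in\Delta$, and as $\Delta$ is a union of triangles, some triangle of $\Delta$ contains $v$. Also $v$ is not an end of a chord in $F$, because $F$ is not in $B_j$. So $K\cap F\cap N_v=\{v\}$. The set $(F\cap N_v)\setminus\{v\}$ is a small tetrahedron minus a vertex, hence connected. It meets $\Delta\setminus V$ in the points of that triangle of $\Delta$ with $v$-coordinate in $[\frac34,1)$. The $N_v$ with $v\notin F$ do not meet $F$. Therefore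
$$(F\cap B_j')\setminus K=\Big(\Delta\cup\bigcup_{N_v\text{ present},\,v\in F}(F\cap N_v)\Big)\setminus K\quad\text{is connected and nonempty for }j\ge1.\tag{4}$$

**Step 5: a tetrahedron minus $K$.** This step computes the fundamental group of the new piece. If $F$ is none of the $G_k$, then $F\setminus K$ is a tetrahedron minus some vertices. It is convex, hence simply connected.

If $F=G_k$, write $v=v_{k-1}$, $v'=v_k$, $g=g_k$ and $U=\partial F\setminus\{v,v'\}$. The tetrahedron is the cone from $g$ over $\partial F$, and the chord is the subcone over $\{v,v'\}$. So $(x,t)\mapsto(1-t)g+tx$ is a homeomorphism from $U\times(0,1]$ onto $F$ minus the chord, and it identifies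
$$F\setminus K\ \cong\ \big(U\times(0,1]\big)\setminus\big((V\setminus\{v,v'\})\times\{1\}\big).$$
The homotopy $(x,t)\mapsto(x,(1-s)t+\frac s2)$ stays in this set, since for $s>0$ it leaves the level $1$. It deforms the set to $U\times\{\frac12\}$. So $F\setminus K$ is homotopy equivalent to the open annulus $U$, and $\pi_1(F\setminus K)\cong\mathbb Z$ is generated by a meridian, the small loop around the chord near $v$ at level $\frac12$. The same homotopy pushes a curve in $\partial F\setminus V$ to level $\frac12$, so:
$$\text{a simple closed curve in }\partial F\setminus V\text{ that separates }v\text{ from }v'\text{ in }\partial F\text{ generates }\pi_1(F\setminus K).\tag{5}$$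

**Step 6: $F$ is none of the $G_k$.** Here no generator may be added. No ball becomes present, so $B'_{j+1}=B'_j\cup F$. If $j=0$, then $E_1=F\setminus K$ is simply connected and $m_1=0$. If $j\ge1$, then (4) and (3) apply, and since $F\setminus K$ is simply connected, $\pi_1(E_j)\to\pi_1(E_{j+1})$ is onto. Here $m_{j+1}=m_j$.

**Step 7: $F=G_k$ is a local minimum.** Here one generator may be added. Neither $G_{k-1}$ nor $G_{k+1}$ is in $B_j$, so no ball becomes present and $B'_{j+1}=B'_j\cup F$. If $j=0$, then $E_1=F\setminus K$ is connected and its group is generated by one meridian. If $j\ge1$, then (4) and (3) show that $\pi_1(E_{j+1})$ is generated by the image of $\pi_1(E_j)$ and one further meridian. Here $m_{j+1}=m_j+1$.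

**Step 8: $F=G_k$ is not a local minimum.** Here no generator may be added, and the balls do their work. Necessarily $j\ge1$. For an end $u$ of the chord in $F$ let $G_u'\in\{G_{k-1},G_{k+1}\}$ be the other facet whose chord ends at $u$. Let $W$ be the set of ends $u$ with $G'_u\subseteq B_j$. Then $W\ne\emptyset$ and $B'_{j+1}=B_j'\cup\bigcup_{u\in W}N_u\cup F$.

*Attaching the balls.* Attach the $N_u$, $u\in W$, one at a time. As the balls are disjoint, the intersection of $N_u$ with the old space is $N_u\cap B_j$. The radius of $K\cap N_u$ in $G_u'$ lies in $B_j$. The other radius lies, except for $u$, in the interior of $F$, hence outside $B_j$. By (2), $(N_u\cap B_j)\setminus K$ is the product of $(0,1]$ with $\mathrm{lk}(u,B_j)\setminus\{p\}$, where $p$ is an interior point of the triangle $G_u'\setminus u$. The link is connected by Lemma 4. Removing an interior point of a triangle does not disconnect it, since paths can be rerouted inside the triangle. So the intersection is connected, and it contains a loop running once along the boundary of the triangle $G'_u\setminus u$.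

Likewise $N_u\setminus K$ is the product of $(0,1]$ with $\mathrm{lk}(u,S)\setminus\{p,q\}$, where $q$ is an interior point of the different triangle $F\setminus u$. The link in $S$ is a 2-sphere, and the loop separates $p$ from $q$ on it, so the loop generates $\pi_1(N_u\setminus K)\cong\mathbb Z$. By the last sentence of Step 2, the fundamental group of the old space maps onto that of the new one.

*Attaching $F$.* The intersection of $F$ with the enlarged old space, minus $K$, is $\big(\Delta\cup\bigcup(F\cap N_u)\big)\setminus K$, over all $u\in F$ with $N_u$ now included. The $u\notin W$ are as in Step 4. For $u\in W$ only the radius in $F$ is removed from $F\cap N_u$, so $(F\cap N_u)\setminus K$ is the product of $(0,1]$ with the triangle $F\setminus u$ minus an interior point, hence connected. As $u\in G_u'\subseteq B_j$, we have $u\in\Delta$. So some triangle of $\Delta$ contains $u$, and $(F\cap N_u)\setminus K$ meets $\Delta\setminus V$. Hence the intersection is connected.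

For $u\in W$ the intersection contains the three segments $\partial F\cap\{u\text{-coordinate}=\frac34\}$. They form a simple closed curve in $\partial F\setminus V$ separating $u$ from the other end of the chord. By (5) this curve generates $\pi_1(F\setminus K)$. By the last sentence of Step 2 again, the group of the enlarged old space maps onto $\pi_1(E_{j+1})$. Altogether $\pi_1(E_j)\to\pi_1(E_{j+1})$ is onto, and $m_{j+1}=m_j$.

In every step meridians map to meridians, so the claim holds for all $j$. $\square$

## 6. Three facets, one of them in the middle

Theorem 8 excludes a knot with non-cyclic group only if we can force a single local minimum. With three facets this is automatic. Consider four facets $A,A',A'',H$ in cyclic order. Their positions have two local minima exactly when the opposite facets $A',H$ both precede, or both follow, the other two. So a single knotted polygon through four facets gives no contradiction: a shelling may choose such an order, and then the theorem only says that two meridians generate. But if the position of $A'$ lies *between* those of $A$ and $A''$, there is only one local minimum, whatever $H$ does. Among any three facets one is always in the middle of a linear order. So we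 use three facets and three knots, one knot for each candidate for the middle.

**Theorem 9.** Let $S$ be a simplicial 3-sphere with nine distinct vertices $X_i,P_i,Y_i$ ($i\in\mathbb Z/3$), facets $A_i=\{P_i,Y_i,P_{i+1},X_{i+1}\}$ and edges $a_i=X_iY_{i+1}$. If for each $i$ the 4-cycle of edges $P_i\,P_{i+1}\,Y_{i+1}\,X_i$ is a knot with non-cyclic group, then $S$ is not shellable.

The four edges exist: $P_iP_{i+1}$ is in $A_i$, $P_{i+1}Y_{i+1}$ in $A_{i+1}$, $Y_{i+1}X_i=a_i$, and $X_iP_i$ is in $A_{i-1}=\{P_{i-1},Y_{i-1},P_i,X_i\}$.

*Proof.* **Step 1: choosing the polygon.** The aim is a polygon with only one local minimum. Suppose $S$ has a shelling. The $A_i$ are distinct, since $A_i$ contains $X_{i+1}$ and no other $X$. Let $A_i$ be the one whose position lies between those of $A_{i-1}$ and $A_{i+1}$. Let $H$ be a facet containing the edge $a_i$. The only $A_j$ containing $X_i$ is $A_{i-1}$, and the only one containing $Y_{i+1}$ is $A_{i+1}\ne A_{i-1}$. So $H\ne A_1,A_2,A_3$. Let $K$ be the closed polygon through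
$$A_{i-1}\ (X_i\to P_i),\quad A_i\ (P_i\to P_{i+1}),\quad A_{i+1}\ (P_{i+1}\to Y_{i+1}),\quad H\ (Y_{i+1}\to X_i).$$
Consecutive facets share the required vertices: $P_i\in A_{i-1}\cap A_i$, $P_{i+1}\in A_i\cap A_{i+1}$, $Y_{i+1}\in A_{i+1}\cap H$, $X_i\in H\cap A_{i-1}$.

**Step 2: counting local minima.** The positions of $A_{i-1},A_i,A_{i+1}$ are monotone, say with $A$ the earlier and $A''$ the later of $A_{i-1},A_{i+1}$. Then $A_i$ and $A''$ each have an earlier neighbor. If $H$ precedes all three, then $H$ is a local minimum and $A$ is not. Otherwise $H$ comes after $A$, so $A$ is a local minimum and $H$ is not. In both cases there is exactly one local minimum, and $\pi_1(|S|\setminus K)$ is cyclic by Theorem 8.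

**Step 3: flattening $K$ to the edge cycle.** This step produces the contradiction. In each of the four facets replace the chord $[u,g]\cup[g,v]$ by the edge $[u,v]$. The triangle $ugv$ lies in the interior of its facet except for $[u,v]$. The rest of the current curve consists of chords in other facets and of other edges of the 4-cycle, so the triangle meets it only in $u$ and $v$. By Fact 7, $K$ is ambient isotopic to the edge cycle $P_iP_{i+1}Y_{i+1}X_i$, whose group is not cyclic. $\square$

## 7. A twisted disc in a prism

We need a constructible sphere satisfying the hypotheses of Theorem 9. The idea is to glue three balls $M_1,M_2,M_3$ around a common circle. The knot of index $i$ should have two long strands in $M_i$, namely the edges $P_iP_{i+1}$ and $a_i$, which wind around each other. Its two remaining edges are short and lie in the neighboring balls, just behind the boundary of $M_i$. To keep $M_i$ constructible, both strands lie on one twisted disc $F$, which cuts $M_i$ into two balls. The tetrahedron $A_i$ is a thin cell laid along $F$.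

**The block.** Let $\Delta_0=\{|x|+|y|\le1\}\subset\mathbb R^2$, and let $c:\mathbb R/4\mathbb Z\to\partial\Delta_0$ be linear between consecutive integers with
$$c(0)=(1,0),\quad c(1)=(0,1),\quad c(2)=(-1,0),\quad c(3)=(0,-1).$$
Then $c(t+2)=-c(t)$ and $c(6)=(-1,0)$. Let
$$M=\Delta_0\times[0,6],\qquad F=\{(r\,c(z),z):-1\le r\le1,\ 0\le z\le6\}.$$
We use $(r,z)$ as coordinates on $F$. From $z=0$ to $z=6$ the segment $\{r\,c(z)\}$ makes three half turns. Let $\mathrm{rot}_t(\rho\,c(s))=\rho\,c(s+t)$ for $\rho\ge0$. The homeomorphism $\Theta(w,z)=(\mathrm{rot}_{-z}w,z)$ of $M$ untwists $F$: it sends the point with coordinates $(r,z)$ to $(r,0,z)$. For $r<0$ this uses $r\,c(z)=|r|\,c(z+2)$. So $\Theta(F)=M\cap\{y=0\}$, and $F$ is a properly embedded disc. Its boundary is a PL curve in $\partial M$: it consists of the two PL arcs $(\pm c(z),z)$ and of the points of $\partial M$ with $y=0$ and $z\in\{0,6\}$. At $z=6$ the point with coordinate $r$ is $(-r,0,6)$. The disc $F$ itself need not be PL. Only its topology and the PL curves named below are used.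

**Sides and marked points.** Let $L=\partial M\cap\{x\le0\}$ and $R=\partial M\cap\{x\ge0\}$, two discs with common boundary $\beta=\partial M\cap\{x=0\}$. Let $s_L=L\cap\{y=0\}$ and $s_R=R\cap\{y=0\}$, proper arcs from $(0,0,6)$ to $(0,0,0)$. Mark six points, all on $\partial F$:

| point | in $\mathbb R^3$ | $(r,z)$ |
|---|---|---|
| $X_L$ | $(-\frac12,0,6)$ | $(\frac12,6)$ |
| $P_L$ | $(-\frac34,0,0)$ | $(-\frac34,0)$ |
| $Y_L$ | $(-\frac14,0,0)$ | $(-\frac14,0)$ |
| $X_R$ | $(\frac14,0,6)$ | $(-\frac14,6)$ |
| $P_R$ | $(\frac34,0,6)$ | $(-\frac34,6)$ |
| $Y_R$ | $(\frac12,0,0)$ | $(\frac12,0)$ |

The arc $s_L$ runs from $(0,0,6)$ via $(-1,0,6)$ and $(-1,0,0)$ to $(0,0,0)$, so from top to bottom it passes $X_L,P_L,Y_L$ in this order. Similarly $s_R$ passes $X_R,P_R,Y_R$. Hence there is a PL homeomorphism $g:R\to L$ with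
$$g|_\beta=\mathrm{id},\quad g(s_R)=s_L,\quad g(X_R)=X_L,\quad g(P_R)=P_L,\quad g(Y_R)=Y_L.$$
Indeed, compose the reflection $x\mapsto-x$ with a PL homeomorphism of $L$ that is the identity on $\beta$ and moves the three points along $s_L$ to their targets. The latter is prescribed on $\beta\cup s_L$ and is extended by coning over the two discs into which $s_L$ cuts $L$.

**The pattern on $F$.** Let $a=\{r=\frac12\}$, an arc from $Y_R$ to $X_L$. Let $Q\subset F$ be the hexagon with $(r,z)$-vertices
$$(-\tfrac34,0),\ (-\tfrac12,1),\ (-\tfrac14,0),\ (-\tfrac14,6),\ (-\tfrac12,5),\ (-\tfrac34,6).$$
It is the strip $-\frac34\le r\le-\frac14$ with a notch cut into the bottom and one into the top. So $Q\cap\partial F=\{P_L,Y_L,X_R,P_R\}$. These points divide $\partial Q$ into four arcs, called the edges $P_LY_L$ (the lower notch), $Y_LX_R=\{r=-\frac14\}$, $X_RP_R$ (the upper notch) and $P_RP_L=\{r=-\frac34\}$. The complement of $\mathrm{int}\,Q\cup a$ in $F$ falls into five regions whose closures are discs: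

- $\mathcal R_1=\{r\ge\frac12\}$;
- $\mathcal R_2=\{-\frac14\le r\le\frac12\}$;
- the bigon $\mathcal R_3$ between the edge $P_LY_L$ and the segment $[P_L,Y_L]\subset s_L$;
- the bigon $\mathcal R_4$ between the edge $X_RP_R$ and the segment $[X_R,P_R]\subset s_R$;
- $\mathcal R_5=\{r\le-\frac34\}$.

**The cell $A$.** We thicken $Q$ to a 3-cell. On the $(r,z)$-rectangle let $\eta$ be the minimum of $(1-|r|)/2$ and the distance to the complement of $\mathrm{int}\,Q$. This is a continuous function $\ge0$. Since $|r|\le\frac34$ on $Q$, it is positive exactly on $\mathrm{int}\,Q$. In $\Theta$-coordinates $(r,y,z)$, where $M$ is $\{|r|+|y|\le1,\ 0\le z\le6\}$, put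
$$A=\{(r,z)\in Q,\ |y|\le\eta\},\quad Y^+=\{y\ge\eta\},\quad Y^-=\{y\le-\eta\},$$
$$Q^\pm=\{(r,z)\in Q,\ y=\pm\eta\},\quad F^\pm=\{y=\pm\eta\}.$$
The sets $Q^\pm$ and $F^\pm$ are graphs over discs, so they are discs, and $F^\pm=(F\setminus\mathrm{int}\,Q)\cup Q^\pm$. The set $A$ is a ball with $\partial A=Q^+\cup Q^-$: if $h$ is a homeomorphism from $Q$ to the unit disc, map $(q,y)$ to $\big(h(q),\frac y{\eta(q)}\sqrt{1-|h(q)|^2}\big)$ for $q\in\mathrm{int}\,Q$, and $(q,0)$ to $(h(q),0)$ for $q\in\partial Q$.

The set $Y^+$ is a ball: map the convex prism $\{0\le y\le1-|r|,\ 0\le z\le6\}$ onto it, linearly on each segment with fixed $(r,z)$. This is a homeomorphism because $1-|r|-\eta\ge(1-|r|)/2$ is positive for $|r|<1$. It carries the face $y=0$ to $F^+$. It fixes the rest of the boundary, because $\eta=0$ for $z\in\{0,6\}$. So $\partial Y^+=F^+\cup H^+$ with $H^+=\partial M\cap\{y\ge0\}$ in $\Theta$-coordinates. Symmetrically $Y^-$ is a ball and $\partial Y^-=F^-\cup H^-$. Here $H^\pm$ are the two discs into which $\partial F$ cuts $\partial M$. Reading off the inequalities,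
$$M=Y^+\cup A\cup Y^-,\qquad Y^+\cap A=Q^+,\qquad (Y^+\cup A)\cap Y^-=F^-.\tag{6}$$
For the last equality: a point with $y\ge\eta$ and $y\le-\eta$ has $y=\eta=0$ and lies on $F\setminus\mathrm{int}\,Q$, and a point of $A$ with $y\le-\eta$ lies on $Q^-$.

Finally draw a diagonal arc in $Q^+$ from $P_L$ to $X_R$ and one in $Q^-$ from $Y_L$ to $P_R$. Now $\partial A$ has 4 vertices, 6 edges (the four edges of $Q$ and the two diagonals) and 4 triangles. It is combinatorially the boundary of a tetrahedron with vertices $P_L,Y_L,P_R,X_R$.

## 8. Three prisms around a circle

Take copies $M_1,M_2,M_3$ of $M$ (indices modulo 3), and glue $w\in R_i$ to $g(w)\in L_{i+1}$. Let $D_{i+1}$ be the image of $R_i\sim L_{i+1}$. Since $g$ is the identity on $\beta$, the three copies of $\beta$ become one circle, again called $\beta$. We have $D_i\cap D_j=\beta$ for $i\ne j$, each $M_i$ is embedded with $\partial M_i=D_i\cup D_{i+1}$, and $M_i\cap M_{i+1}=D_{i+1}$. So $M_1\cup M_2$ is two balls glued along the disc $D_2$, which is a ball with boundary $D_1\cup D_3=\partial M_3$. The ball $M_3$ is attached to it along its whole boundary. The result $\Sigma$ is a 3-sphere.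

Let $X_i,P_i,Y_i$ be the images of $X_L,P_L,Y_L\in L_i$. They are also the images of $X_R,P_R,Y_R\in R_{i-1}$. They lie in $\mathrm{int}\,D_i$, since none of the marked points has $x=0$, and the nine points are distinct. In $M_i$ the left points $X_L,P_L,Y_L$ become $X_i,P_i,Y_i$, and the right points become $X_{i+1},P_{i+1},Y_{i+1}$. So the cell $A_i\subset M_i$ has vertices $P_i,Y_i,P_{i+1},X_{i+1}$, and the arc $a_i\subset M_i$ joins $X_i$ and $Y_{i+1}$, as Theorem 9 demands. The interiors of the arcs $a_i$ and of the edges of $A_i$ lie in $\mathrm{int}\,M_i$.

## 9. From cells to simplices

We now turn $\Sigma$ into a simplicial complex in which the cells $A_i$ are single tetrahedra and the arcs $a_i$ single edges.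

**Lemma 10.** There is a simplicial 3-sphere $S$ with a homeomorphism $|S|\to\Sigma$ such that the points $X_i,P_i,Y_i$ are vertices, the $A_i$ are facets and the $a_i$ are edges. The sets $D_i$, $\partial F_i$, $F_i^\pm$, $Q_i^\pm$, $Y_i^\pm$, $M_i$ and the regions correspond to subcomplexes, each region is a cone from a vertex over its boundary cycle, and each $Y_i^\pm$ is a cone from a vertex over its boundary sphere. Moreover $S$ can be chosen with arbitrarily many vertices.

*Proof.* **Step 1: triangulating the walls.** This step gives the vertices and edges on $D_1\cup D_2\cup D_3$. This set is a compact polyhedron, three copies of $L$ glued along $\beta$. In it the curves $\partial F_i$ are PL, because $\partial F$ and $g$ are. Hence there is a triangulation in which $\beta$, all $D_i$ and all $\partial F_i$ are subcomplexes and the nine points are vertices. Let $T$ be its barycentric subdivision. Vertices of the original triangulation are never adjacent in the barycentric subdivision, so *no two of the nine points are adjacent in $T$*. By refining the initial triangulation, $T$ can be taken with arbitrarily many vertices.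

**Step 2: a regular cell structure.** This step lists the cells. They are the simplices of $T$; the *special edges*, that is, each $a_i$ and the six edges of each $A_i$; the regions $\mathcal R_1,\dots,\mathcal R_5$ in each $F_i$; the four triangles of each $\partial A_i$; and the 3-cells $Y_i^+,Y_i^-,A_i$. Each closed cell is a ball whose boundary is a union of cells: the boundary of a region consists of special edges and arcs of $\partial F_i$; the boundary of $Y_i^\pm$ is $F_i^\pm\cup H_i^\pm$, made of the regions, two triangles of $\partial A_i$ and simplices of $T$; and $\partial A_i$ is four triangles.

**Step 3: the 1-skeleton is a simple graph.** This is needed so that edges are determined by their ends. The special edges are, for $i\in\mathbb Z/3$,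
$$X_iY_{i+1},\quad P_iY_i,\quad P_{i+1}X_{i+1},\quad P_iP_{i+1},\quad P_iX_{i+1},\quad Y_iP_{i+1},\quad Y_iX_{i+1}.$$
Sort them by type. The $XY$ pairs are $X_jY_{j+1}$ and $X_jY_{j-1}$. The $PY$ pairs are $P_jY_j$ and $P_jY_{j-1}$. The $PX$ pairs are $P_jX_j$ and $P_jX_{j+1}$. The $PP$ pairs are the three pairs $P_jP_{j+1}$. So we have $6+6+6+3=21$ distinct pairs. No special edge joins two vertices adjacent in $T$, by Step 1. Moreover each region is bounded by an embedded cycle with at least 3 edges. This cycle contains a special edge and at least one arc of $\partial F_i$ whose ends are among the nine points, and such an arc has at least 2 edges because its ends are not adjacent in $T$.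

**Step 4: coning.** This step makes all cells simplices. Cone each region from an interior point over its boundary cycle. Then cone each $Y_i^\pm$ from an interior point over its boundary sphere, which is triangulated by now. Leave the simplices of $T$, the triangles of $\partial A_i$ and the cells $A_i$ unchanged. Now every closed cell has the face poset of a simplex. We check that different cells have different vertex sets.

- A cell containing the cone point of some $Y_i^\pm$ is the cone over a uniquely determined cell of $\partial Y_i^\pm$, or the cone point itself. Similarly for cells that contain the cone point of a region and lie in no larger cone of this kind. By induction on the dimension, such cells are determined by their vertex sets.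
- An edge without cone points is an edge of the graph of Step 3, which is simple.
- A triangle without cone points is a triangle of $T$ or of some $\partial A_i$. Triangles of $T$ have distinct vertex sets, and so do those of one $\partial A_i$. The vertices of $A_i$ are two in $\mathrm{int}\,D_i$ and two in $\mathrm{int}\,D_{i+1}$. So a triangle of $\partial A_i$ has vertices in both, while a triangle of $T$ lies in a single $D_j$. Two different cells $A_i,A_j$ have only one common vertex, so triangles of their boundaries differ.
- The $A_i$ are the only 3-cells without cone points, and their vertex sets are distinct.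

**Step 5: the simplicial complex.** Since every face poset is that of a simplex, the vertex sets of the cells form an abstract simplicial complex $S$. Its simplices correspond bijectively to the cells. Inclusions are preserved both ways: if the vertex set of a cell $\tau$ is contained in that of $\sigma$, then $\sigma$ has a face with this vertex set, and it must be $\tau$. Build a homeomorphism $|S|\to\Sigma$ skeleton by skeleton: on each simplex, extend the homeomorphism already given on the boundary sphere by coning, both sides being balls. It carries each simplex onto the corresponding cell. $\square$

From now on we use the same names in $S$ and in $\Sigma$.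

## 10. Assembling $S$ as a tree

**Lemma 11.** $S$ is constructible.

*Proof.* The boundaries $\partial Y_i^\pm$ are triangulated 2-spheres, hence constructible by Lemma 6. So the cones $Y_i^\pm$ are constructible by Lemma 5. Now glue, reading the intersections from (6) and Section 8:

- $Y_i^+\cup A_i$ is constructible, because $A_i$ is a simplex and the intersection $Q_i^+$ is two triangles sharing an edge;
- $M_i=(Y_i^+\cup A_i)\cup Y_i^-$ is constructible, because the intersection is the triangulated disc $F_i^-$;
- $M_1\cup M_2$ is constructible, because the intersection is the triangulated disc $D_2$;
- $S=(M_1\cup M_2)\cup M_3$ is constructible, because the intersection is the triangulated 2-sphere $\partial M_3$.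

The intersections are constructible by Lemma 6. $\square$

## 11. The three edge cycles are trefoils

**Lemma 12.** For each $i$, the group $\pi_1(|S|\setminus\hat K_i)$ of the edge cycle $\hat K_i=P_i\,P_{i+1}\,Y_{i+1}\,X_i$ in $S$ surjects onto the symmetric group $\mathfrak S_3$. In particular it is not cyclic.

*Proof.* The four edges of $\hat K_i$ lie as follows. The interiors of $P_iP_{i+1}$ and of $Y_{i+1}X_i=a_i$ are in $\mathrm{int}\,M_i$. The edge $P_{i+1}Y_{i+1}$ is an edge of $A_{i+1}$, with interior in $\mathrm{int}\,M_{i+1}$. The edge $X_iP_i$ is an edge of $A_{i-1}$, with interior in $\mathrm{int}\,M_{i-1}$.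

**Step 1: pushing $e=P_{i+1}Y_{i+1}$ into the wall $D_{i+1}$.** We want to see the knot inside the single ball $M_i$. Together with the arc $[P_L,Y_L]$ of $s_L\subset L_{i+1}$, the edge $e$ bounds the bigon $\mathcal R_3$ of $F_{i+1}$. The remaining edges of $\hat K_i$ meet $M_{i+1}$ only in $P_{i+1}$ and $Y_{i+1}$: their interiors lie in $\mathrm{int}\,M_i\cup\mathrm{int}\,M_{i-1}$, and $P_i,X_i\in\mathrm{int}\,D_i$ are not in $M_{i+1}$, whose boundary is $D_{i+1}\cup D_{i+2}$. So $\mathcal R_3\cap\hat K_i=e$.

In $S$ the region $\mathcal R_3$ is a cone with apex $o$ over the cycle formed by $e$ and a path $P_{i+1}=p_0,p_1,\dots,p_l=Y_{i+1}$ with $l\ge2$. Replace $e$ by $[p_0,o]\cup[o,p_l]$. Then, for $h=1,\dots,l-1$ in turn, replace $[p_{h-1},o]$ by $[p_{h-1},p_h]\cup[p_h,o]$. Finally replace $[p_{l-1},o]\cup[o,p_l]$ by $[p_{l-1},p_l]$. In the first step the triangle $o\,p_0\,p_l$ meets the curve exactly in the side $e$. In the middle steps the triangle $o\,p_{h-1}\,p_h$ meets the current curve exactly in the side $[p_{h-1},o]$, since $p_h\ne p_l$. In the last step the triangle meets it exactly in two sides. So all are triangle moves of Fact 7. Hence $e$ may be replaced by the arc $[P_L,Y_L]$, which lies in $\mathrm{int}\,D_{i+1}$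 because $x<0$ along it.

**Step 2: pushing $X_iP_i$ into the wall $D_i$.** This is the same on the other side. With the arc $[X_R,P_R]$ of $s_R\subset R_{i-1}$, the edge $X_iP_i$ bounds the bigon $\mathcal R_4$ of $F_{i-1}$. The current curve meets $M_{i-1}$ only in this edge, since $\mathrm{int}\,M_i$ and $\mathrm{int}\,D_{i+1}$ are disjoint from $M_{i-1}$. The same moves across the triangles of $\mathcal R_4$ replace the edge by the arc. So $\hat K_i$ is ambient isotopic in $|S|$ to the resulting curve $K_i'\subset M_i$.

**Step 3: the curve seen from $M_i$.** We now compute in $\mathbb R^3$. In $M_i$ the arc in $D_{i+1}$ is $g^{-1}([P_L,Y_L])$, the part of $s_R$ from $P_R$ to $Y_R$. The arc in $D_i$ is $g([X_R,P_R])$, the part of $s_L$ from $X_L$ to $P_L$. So, under $|S|\cong\Sigma$, the curve $K_i'$ corresponds to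
$$K'=\{r=-\tfrac34\}\ \cup\ s_R|_{[P_R,Y_R]}\ \cup\ \{r=\tfrac12\}\ \cup\ s_L|_{[X_L,P_L]}\ \subset M.$$
The closure of the complement of $M_i$ in $\Sigma$ is a 3-ball, two balls glued along the disc $D_{i+2}$. The closure of the complement of $M$ in $\mathbb R^3\cup\{\infty\}$ is also a 3-ball. So the identification $M_i=M$ extends by coning to a homeomorphism $(\Sigma,K_i')\cong(\mathbb R^3\cup\{\infty\},K')$. It remains to study the group of $K'$.

**Step 4: the diagram.** The curve $K'$ is a polygon. We list its pieces in the order of traversal:

- strand 1: $(-\frac34c(z),z)$, $0\le z\le6$, from $P_L$ up to $P_R$;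
- right cap: $(\frac34,0,6)\to(1,0,6)\to(1,0,0)\to(\frac12,0,0)$, from $P_R$ to $Y_R$;
- strand 2: $(\frac12c(z),z)$, $0\le z\le6$, from $Y_R$ up to $X_L$;
- left cap: $(-\frac12,0,6)\to(-1,0,6)\to(-1,0,0)\to(-\frac34,0,0)$, from $X_L$ to $P_L$.

Project to the $(x,z)$-plane. The strands project into $|x|\le\frac34$. At $z=0$ they have $x=-\frac34$ and $x=\frac12$, and at $z=6$ they have $x=\frac34$ and $x=-\frac12$. So the caps cause no crossings. Write $c=(c_x,c_y)$. The strands cross where $-\frac34c_x(z)=\frac12c_x(z)$, that is, where $c_x(z)=0$, at $z=1,3,5$. Near these heights $c_x$ is linear with nonzero slope, so both projections are straight and cross transversally. The strands have corners in the $y$-direction there, which can be rounded by a small isotopy in the $y$-direction without changing the projection. The heights over the crossings are: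

| $z$ | $c_y$ | $y$ on strand 1 | $y$ on strand 2 | over, seen from large $y$ |
|---|---|---|---|---|
| $1$ | $1$ | $-\frac34$ | $\frac12$ | strand 2 |
| $3$ | $-1$ | $\frac34$ | $-\frac12$ | strand 1 |
| $5$ | $1$ | $-\frac34$ | $\frac12$ | strand 2 |

**Step 5: the group.** This step finds the quotient $\mathfrak S_3$. Recall the Wirtinger presentation: one generator for each arc of the diagram from one undercrossing to the next, and at each crossing a relation saying that the generator of one lower arc is the conjugate of that of the other lower arc by the generator of the upper arc or its inverse. Here there are three arcs: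

- $\kappa_1$ runs on strand 1 from the undercrossing at $z=1$ to that at $z=5$, and is over at $z=3$;
- $\kappa_2$ runs from the undercrossing at $z=5$ on strand 1 via the right cap to the undercrossing at $z=3$ on strand 2, and is over at $z=1$;
- $\kappa_3$ runs from the undercrossing at $z=3$ on strand 2 via the left cap to the undercrossing at $z=1$ on strand 1, and is over at $z=5$.

So all three arcs meet at each crossing. At $z=1$ the upper arc is $\kappa_2$ and the lower ones are $\kappa_3,\kappa_1$. At $z=3$ the upper arc is $\kappa_1$ and the lower ones are $\kappa_2,\kappa_3$. At $z=5$ the upper arc is $\kappa_3$ and the lower ones are $\kappa_1,\kappa_2$. In $\mathfrak S_3$, conjugating one transposition by a second one gives the third. So sending the generators of $\kappa_1,\kappa_2,\kappa_3$ to the three transpositions satisfies all relations and defines a surjection onto $\mathfrak S_3$. (The diagram is alternating with three crossings: the knot is a trefoil.) Since $\mathfrak S_3$ is not abelian, the group is not cyclic. $\square$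

*Proof of Theorem 1.* The sphere $S$ of Lemma 10 is constructible by Lemma 11. It has the nine vertices, the facets $A_i$ and the edges $a_i$ of Theorem 9, and its three 4-cycles are knots with non-cyclic group by Lemma 12. So $S$ is not shellable by Theorem 9. $\square$

The decomposition of Lemma 11 joins $M_1,M_2,M_3$ around the circle $\beta$, and none of the three blocks has to be in the middle. A linear order must put one of the $A_i$ in the middle, and the trefoil of that index then has a single local minimum.

## 12. Suspension to all dimensions

*Proof of Theorem 2.* For $d=3$, the sphere $S$ can be chosen with arbitrarily many vertices by Lemma 10, and the proof of Theorem 1 applies to every choice. So there are infinitely many pairwise non-isomorphic examples.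

For the step from $d$ to $d+1$, let $S$ be a simplicial $d$-sphere, $d\ge3$, that is constructible and not shellable. Let
$$\operatorname{susp}S=(x*S)\cup(x'*S),$$
a simplicial $(d+1)$-sphere. Both cones are constructible by Lemma 5, and they meet in $S$, which is constructible of dimension $d$. So $\operatorname{susp}S$ is constructible. If it were shellable, then $\mathrm{lk}(x)=S$ would be shellable by Lemma 4, a contradiction. The suspension has two vertices more than $S$. So if the number of vertices takes infinitely many values in dimension $d$, it does so in dimension $d+1$, and again there are infinitely many pairwise non-isomorphic examples. $\square$
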